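# Torsion quotients of free groups with subgroup growth $(n!)^{r-1-\epsilon}$

## 1. Actions, walks, factorial exponents, commensurators

Throughout, $r\ge 2$ and $F=F_r$ is the free group on $S=\{x_1,\dots,x_r\}$. The action of $w\in F$ on a point $v$ of an $F$-set is written $w.v$.

**Definition 1 (subgroup count).** For a finitely generated group $G$, $s_n(G)$ is the number of subgroups of index $n$. We write $f(n)\gg g(n)$ if there is $c>0$ with $f(n)\ge c\,g(n)$ for all large $n$.

Isomorphism classes of transitive $G$-sets with $n$ points correspond to conjugacy classes of subgroups of index $n$. Each subgroup of index $n$ is the stabilizer of $1$ for exactly $(n-1)!$ transitive actions on $[n]=\{1,\dots,n\}$ (label the other cosets). So $s_n(G)=t_n(G)/(n-1)!$, where $t_n(G)$ counts transitive actions on $[n]$. Example: for $G=\mathbb Z$ a transitive action is an $n$-cycle, there are $(n-1)!$ of them, and $s_n(\mathbb Z)=1$.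

We use $\log n!\sim n\log n$ in these forms: $C^n=(n!)^{o(1)}$ for constant $C$; the number of cycle types in $S_n$ is at most $2^{n-1}=(n!)^{o(1)}$; $\lfloor n/d\rfloor!=(n!)^{1/d+o(1)}$; $\log (jn)!\sim j\log n!$ for fixed $j$.

**Definition 2 (factorial exponent).** For a finitely generated group $G$,
$$\mathfrak h(G)=\liminf_{n\to\infty}\frac{\log|\mathrm{Hom}(G,S_n)|}{\log n!}.$$

Adding a fixed point shows that $|\mathrm{Hom}(G,S_n)|$ is nondecreasing in $n$. As $\log(jn)!\sim\log(j(n+1))!$ for fixed $j$, a lower bound for $\mathfrak h(G)$ may be checked along the multiples of $j$ only.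

Examples. $\mathfrak h(F_k)=k$, since $|\mathrm{Hom}(F_k,S_n)|=(n!)^k$. Next, $|\mathrm{Hom}(\mathbb Z/m,S_n)|=c_m(n)$, the number of $\pi\in S_n$ with $\pi^m=1$. Such a $\pi$ is a set of cycles of lengths $k\mid m$, and there are $(k-1)!$ cycles on $k$ labels, so $\sum_n c_m(n)t^n/n!=\exp\big(\sum_{k\mid m}t^k/k\big)$. All coefficients are nonnegative, hence $c_m(n)\le n!\,t^{-n}\exp(\sum_{k\mid m}t^k/k)$ for $t>0$. With $t=n^{1/m}$ we have $t^k\le n$ for $k\mid m$, so
$$c_m(n)\le n!\,n^{-n/m}\exp(O_m(n))=(n!)^{1-1/m+o(1)}.\tag{1}$$
Conversely, with $k=\lfloor n/m\rfloor$, there are $n!/(m^kk!(n-mk)!)=(n!)^{1-1/m-o(1)}$ permutations with $k$ cycles of length $m$ and the other points fixed. So $\mathfrak h(\mathbb Z/m)=1-1/m$, and the free product of $r$ copies of $\mathbb Z/p$ has exponent $r-r/p$.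

**Definition 3 (edges, walks, multiplicities).** An edge of an $F$-set $\Omega$ is a pair $e=(v,s)\in\Omega\times S$; it goes from $v$ to $s.v$. This makes $\Omega$ a graph whose components are the $F$-orbits; $d(\cdot,\cdot)$ is its distance. Let $u=t_k\cdots t_1$ be a reduced word, $t_i\in S^{\pm1}$, $|u|=k$. From $v$ we walk $v,\ t_1.v,\ t_2t_1.v,\ \dots,\ u.v$; each step traverses an edge, forwards or backwards. A $u$-orbit $M$ thus has a walk, cyclic if $M$ is finite and bi-infinite if $M$ is infinite. Its steps are the pairs (point of $M$, letter position); the letter position is called the phase. Let $\langle M,e\rangle$ be the number of steps of the walk of $M$ traversing $e$.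

A letter position and $e$ determine the step, so for every edge $e$
$$\sum_M\langle M,e\rangle\le|u|.\tag{2}$$
A ball of radius $R$ has at most $\sum_{k\le R}(2r)^k$ vertices. If a group $\Lambda$ acts on $\Omega$ commuting with $F$, it acts on edges by $\lambda(v,s)=(\lambda v,s)$, maps $u$-orbits to $u$-orbits, preserves phases and distances, and $\langle\lambda M,\lambda e\rangle=\langle M,e\rangle$.

Example: let $\Omega$ be one point, $r=2$, $u=x_1x_2x_1^{-1}x_2^{-1}$. The walk has four steps, and each of the two edges (loops) is traversed twice: multiplicity $2$.

**Definition 4 (swap).** To swap two distinct edges $(q,s),(q',s)$ with the same generator means to change the action of $s$ so that $q\mapsto s.q'$ and $q'\mapsto s.q$, leaving everything else. The result is again an $F$-set, and swapping the same pair again restores the old one.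

Example: if $q,q'$ lie on different $s$-cycles of lengths $h,h'$, the swap merges them into one cycle of length $h+h'$; if they lie on one cycle, the swap splits it in two.

**Definition 5 (separable).** A subgroup of $G$ is separable if it is an intersection of finite index subgroups.

If $C$ is separable and $\lambda\notin C$, there is a finite index normal subgroup $V$ with $\lambda\notin VC$: take the core of a finite index subgroup containing $C$ but not $\lambda$. Examples: the trivial subgroup is separable exactly when $G$ is residually finite; by M. Hall's theorem finitely generated subgroups of free groups are separable.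

**Definition 6 (commensurator).** For $g\in G$ of infinite order, $\mathrm{Comm}_G(g)=\{\lambda\in G:\lambda g^{k}\lambda^{-1}=g^{l}\text{ for some }k,l\ne0\}$.

This is a subgroup. If $g,g'$ have infinite order and $\langle g\rangle\cap\langle g'\rangle\ne1$, then $\mathrm{Comm}_G(g)=\mathrm{Comm}_G(g')$: if $g^a=g'^b\neq 1$ and $\lambda g^k\lambda^{-1}=g^l$, then $\lambda g'^{bk}\lambda^{-1}=g'^{bl}$. Examples: in $\mathbb Z^2$ every commensurator is $\mathbb Z^2$. In a free group acting on its Cayley tree, $\mathrm{Comm}(g)$ preserves the axis of $g$ and acts on it faithfully. The automorphism group of a line is infinite dihedral, and a nontrivial torsion-free subgroup contains no reflection, so it consists of translations and is infinite cyclic. Hence $\mathrm{Comm}(g)\cong\mathbb Z$.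

**Definition 7 (the class $\mathfrak G$).** $\mathfrak G$ is the class of finitely generated torsion-free groups $G$ in which every cyclic subgroup is separable (so $G$ is residually finite) and $\mathrm{Comm}_G(g)$ is infinite cyclic for every $g\ne1$.

Examples: nonabelian finitely generated free groups are in $\mathfrak G$, as just seen; $\mathbb Z^2$ is not. The class is closed under finite index subgroups $H\le G$, because $\mathrm{Comm}_H(g)=H\cap\mathrm{Comm}_G(g)\ni g$.

From Bass–Serre theory we use the following. The fundamental group of a finite graph of groups acts without inversions on a tree with stabilizers the conjugates of the vertex and edge groups. An automorphism of a tree without inversions either fixes a vertex (elliptic; this includes elements of finite order) or translates an axis (hyperbolic). Conversely, if $A$ acts on a tree without inversions, then $A$ is generated by the stabilizers $A_o$ of representatives $o$ of the vertex orbits and letters $t_\varepsilon$, one for each edge orbit. The relations say that $t_\varepsilon$ conjugates one embedding of the edge group (into the stabilizer at one end) to the other,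 and that $t_\varepsilon=1$ on a maximal tree of the quotient. Finally, the fundamental group of a finite graph of finite groups is finitely generated and virtually free (Serre, *Trees*, II.2.6).

Example: for a prime $p$, $C=(\mathbb Z/p)^{*r}$ is the group of a star with trivial center group, trivial edge groups, and $r$ leaves with group $\mathbb Z/p$. Let $\Lambda=\ker(C\to(\mathbb Z/p)^r)$. It meets the conjugates of the factors trivially, so it acts freely on the tree and is free (this is also Kurosh's theorem). The quotient graph has $p^r+rp^{r-1}$ vertices and $rp^r$ edges, so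
$$\mathrm{rank}\,\Lambda=1+p^r\Big(r-1-\frac rp\Big).\tag{3}$$

**Definition 8 (the groups $\Gamma_{(a_n)}$).** Let $w_1,w_2,\dots$ enumerate all elements of $F$, as words, and let $(a_n)$ be a sequence of positive integers. Put $\Gamma_{(a_n)}=\langle x_1,\dots,x_r\mid w_i^{a_i!}\ (i\ge1)\rangle$.

This group is torsion, since every element is the image of some $w_i$. Example: if $a_i=2$ for all $i$, every element squares to $1$, so $\Gamma=(\mathbb Z/2)^r$ and $s_n(\Gamma)=0$ for $n>2^r$.

## 2. Subgroup growth of $\Gamma_{(a_n)}$: two theorems

The following question is from Jan-Christoph Schlage-Puchta, "A $p$-group with positive Rank Gradient", arXiv:1105.1631 (2011). Take $r=2$. Prove or disprove: for every $\epsilon>0$ the sequence $(a_n)$ can be chosen so that $s_n(\Gamma_{(a_n)})\gg(n!)^{1-\epsilon}$. Every word is forced to have finite order; can the group still have almost as many finite index subgroups as a free group? The answer is yes.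

**Theorem 1.** For every $\epsilon>0$ there are $(a_n)$ and $n_0$ with $s_n(\Gamma_{(a_n)})\ge(n!)^{r-1-\epsilon}$ for all $n\ge n_0$. The same then holds for every $(a_n')$ with $a_n'\ge a_n$ for all $n$.

**Theorem 2.** For every $(a_n)$, if $x_i^{m_i}=1$ in $\Gamma_{(a_n)}$ for $i\le r$ (such $m_i\ge1$ exist), then $s_n(\Gamma_{(a_n)})\le(n!)^{\,r-1-\sum_i1/m_i+o(1)}$.

For $r=2$, Theorem 1 proves the statement in the question. Theorem 2 shows that $\epsilon$ cannot be removed: for every $(a_n)$ there is $\delta>0$ with $s_n(\Gamma_{(a_n)})=O((n!)^{1-\delta})$. The second sentence of Theorem 1 is clear: $a_i!\mid a_i'!$, so $\Gamma_{(a')}$ maps onto $\Gamma_{(a)}$.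

## 3. Killing only the generators

The simplest relations are those for the generators, and they already give the upper bound.

**Proof of Theorem 2.** Each $x_i$ is some $w_j$, so $x_i^{m_i}=1$ with $m_i=a_j!$ is possible. A transitive action of $\Gamma$ on $[n]$ is determined by the images of the $x_i$, so $t_n(\Gamma)\le\prod_ic_{m_i}(n)$. By (1), $s_n(\Gamma)=t_n(\Gamma)/(n-1)!\le(n!)^{\sum_i(1-1/m_i)-1+o(1)}$. $\square$

In the other direction, impose only $x_i^p=1$. We get $C=(\mathbb Z/p)^{*r}$ with $\mathfrak h(C)=r-r/p$; passing from homomorphisms to subgroups costs one factor of about $n!$, so $r-1-r/p$ is the exponent to aim for. It is close to $r-1$ when $p$ is large. What must be shown is that all the other relations together cost arbitrarily little.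

## 4. Bounded orbits in place of relations

If all orbits of $w_i$ on a finite $F$-set have at most $a_i$ points, then $w_i^{a_i!}$ acts trivially. On $n$ points this is automatic for every $i$ with $a_i\ge n$. So at each $n$ only finitely many words matter. List all words with the generators first:
$$u_i=x_i\ (1\le i\le r),\qquad u_{r+i}=w_i\ (i\ge1),\quad\text{as reduced words.}$$

**Proposition 3.** Let $0<\epsilon<1$. There are positive integers $b_1^*,b_2^*,\dots$ and $n_r<n_{r+1}<\cdots$ such that for all $l\ge r$ and $n\ge n_l$ there are at least $(n!)^{r-1-\epsilon}$ isomorphism classes of transitive $F$-sets with $n$ points in which, for all $i\le l$, all $u_i$-orbits have at most $b_i^*$ points.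

**Theorem 1 follows from Proposition 3.** We may assume $\epsilon<1$. Put $a_i=\max(b^*_{r+i},n_{r+i})$. Let $n\ge n_r$ and choose $l\ge r$ with $n_l\le n<n_{l+1}$. On each $F$-set given by Proposition 3 for $l,n$, all $w_i=u_{r+i}$-orbits have at most $a_i$ points: if $r+i\le l$ they have at most $b^*_{r+i}$; if $r+i\ge l+1$ they have at most $n<n_{l+1}\le n_{r+i}$. So $w_i^{a_i!}$ acts trivially for all $i$, and these are transitive $\Gamma_{(a_n)}$-sets. Nonisomorphic ones give nonconjugate subgroups of index $n$. Hence $s_n(\Gamma_{(a_n)})\ge(n!)^{r-1-\epsilon}$ for $n\ge n_r$. $\square$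

The difficulty is that $b_i^*$ must not depend on $l$ or $n$: when $u_l$ is treated, the orbits of $u_1,\dots,u_{l-1}$ must stay bounded by constants fixed earlier.

To produce many $F$-sets at once, take one infinite transitive $F$-set $\Omega$ on which a group $\Lambda$ acts freely, commuting with $F$, with $d<\infty$ orbits. For a finite right $\Lambda$-set $Z$ put $X_Z=Z\times_\Lambda\Omega$, that is, $Z\times\Omega$ modulo $(z\lambda,v)\sim(z,\lambda v)$. It is an $F$-set with $d|Z|$ points, and its $u$-orbits are images of $u$-orbits of $\Omega$. So bounded orbits on $\Omega$ give bounded orbits on every $X_Z$, and there are many $Z$ if $\mathfrak h(\Lambda)$ is large. For the generators we can take $\Omega=C$, with $F$ acting by left multiplication and $\lambda\in\Lambda$ by $v\mapsto v\lambda^{-1}$; each $x_i$-orbit has $p$ points.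

Now take $r=2$ and $u=x_1x_2$ on $\Omega=C$, $p$ odd. The orbit $M=\{(x_1x_2)^kv\}$ is infinite. An element $\lambda\in\Lambda$ preserves $M$ iff $v\lambda^{-1}=(x_1x_2)^kv$ for some $k$, and $v^{-1}(x_1x_2)^{k}v\in\Lambda$ iff $p\mid k$. So $\mathrm{Stab}_\Lambda(M)=\langle v^{-1}(x_1x_2)^pv\rangle$. In $X_Z$ the image of $M$ is as long as the cycles of this element on $Z$ permit: there is no bound. Infinite orbits have to be cut and closed up on $\Omega$, equivariantly for a large group.

## 5. Closing up an infinite orbit: shifts, swaps, parity

**First attempt: shift the ends of edges.** Let $M$ be an infinite $u$-orbit on $\Omega$ with $\mathrm{Stab}_\Lambda(M)=\langle g\rangle$, traversing $e=(v,s)$ once, forwards. Let $N\lhd\Lambda$ have finite index, $N\cap\langle g\rangle=\langle c\rangle$ with $c$ translating $M$ forward, and suppose $M$ meets $Ne$ only in $\langle c\rangle e$. Change $s$ on $Nv$ by $s'(\nu v)=s.(\nu c^{-1}v)$ for $\nu\in N$. This is a permutation commuting with $N$. A walk along $M$ that has just traversed $c^ke$ is at $s.c^kv$, walks on to $c^{k+1}v$, and is sent by $s'$ back to $s.c^kv$. The line $M$ has been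 cut into finite cycles.

The attempt stops at the generator $s$ itself. Let $h$ be the size of the $s$-orbit of $v$, and let $N$ be so deep that this orbit meets $Nv$ only in $v$. Then $s'(v)=c^{-1}(s.v)$, and the next $h-1$ steps follow the $c^{-1}$-translate of the old cycle, so $s'^h(v)=c^{-1}v$. Hence $s'$ has an infinite orbit. Repairing $u$ has destroyed a word repaired earlier.

**Swaps.** A swap is an involution. A finite cycle that meets only one swapped edge can at most merge with a partner cycle, so its length at most doubles. Such a doubling must happen only once for each old orbit; a set $U$ of forbidden edges will take care of this. But can swaps close up a line? Here is the model.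

Let $\Omega=\mathbb Z$, let $u$ be a single generator acting by $v\mapsto v+1$, and let $c$ act by $v\mapsto v+L$. Take two copies of $\mathbb Z$, and let $\mathbb Z=\langle t\rangle$ act by $+L$ on line 1 and by $-L$ on line 2. The following swaps are $t$-equivariant: for each $k$, swap the edge starting at $kL$ on line 1 with the edge starting at $-kL$ on line 2. From $kL+1$ on line 1 we walk to $(k+1)L$, jump to $-(k+1)L+1$ on line 2, walk to $-kL$, and jump to $kL+1$ on line 1. The walk closes up after $2L$ steps. If instead $t$ acts by $+L$ on both lines and we swap the edge at $kL$ on line 1 with that at $kL$ on line 2, the walk just alternates between the lines and goes on forever. So two copies of the group must be glued along $c$ in one and $c^{-1}$ in the other.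

Parity matters too. Put a second swap at distance $0<h<L$ in each period: the edge at $kL+h$ on line 1 with the edge at $-kL+h$ on line 2. From $kL$ on line 1 we jump to $-kL+1$ on line 2, reach $-kL+h$, jump back to $kL+h+1$ on line 1, and continue to $(k+1)L$. The orbit is infinite. What is needed is an odd number of effective swaps per period.

One more obstacle remains. An edge chosen to cut $M$ may be traversed by an unrelated line. After a direct swap between the copies such a bystander is in the other copy, at a new element of the glued group, and nothing in the construction brings it back. The remedy is to swap not directly but through a finite $F$-set $Y=V\backslash\Omega$ ("port") with two doors. The line we want to cut will enter by one door and leave by the other; a bystander will leave by the door through which it came.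

## 6. Doubles along cyclic subgroups

**Definition 9 (double).** Let $N\in\mathfrak G$ and let $(c_E)_{E\in J}$ be a finite nonempty family of nontrivial elements of $N$ such that

(M) if $y\in N$ and $y\langle c_E\rangle y^{-1}\cap\langle c_{E'}\rangle\ne1$, then $E=E'$ and $y\in\langle c_E\rangle$.

Fix $E_0\in J$. The double is
$$\Lambda'=\langle\iota_1(N),\iota_2(N),s_E\ (E\in J)\mid s_{E_0}=1,\ \iota_1(c_E)=s_E\,\iota_2(c_E)^{-1}s_E^{-1}\rangle .$$

It is the fundamental group of a graph of groups with two vertices, both with group $N$, and edges $E\in J$ with infinite cyclic groups. Let $T$ be its tree, with base vertices $o_1,o_2$ and edges $\varepsilon_E$ from $o_1$ to $s_Eo_2$, with stabilizer $\langle\iota_1(c_E)\rangle$. The two vertex types are preserved, so there are no inversions. The edges at $o_1$ are the $\iota_1(y)\varepsilon_E$, given by cosets $y\langle c_E\rangle$; similarly at $o_2$.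

Example: let $N$ be free on $a,b$ and $J=\{E_0\}$, $c=aba^{-1}b^{-1}$. The four letters of this cyclically reduced word are distinct, so $c$ is not a proper power, $\mathrm{Comm}_N(c)=\langle c\rangle$, and (M) holds. The double is $\langle a,b,a',b'\mid[a,b][a',b']\rangle$. The model of Section 5 is $N=\langle c\rangle$, where $\Lambda'\cong\mathbb Z$.

**Lemma 4.** $\Lambda'\in\mathfrak G$.

*Proof.* $\Lambda'$ is finitely generated, and torsion-free because torsion elements are elliptic, hence conjugate into a copy of $N$.

**Step 1: finite approximations.** The purpose is to compare $\Lambda'$ with virtually free groups. For a finite index normal subgroup $L$ of $N$ let $\Lambda'_L$ be the analogous group with $N/L$ and $\bar c_E$. The order of $\bar c_E$ is the same in both copies, so this is a graph of finite groups. There are a surjection $\Lambda'\to\Lambda_L'$, $\lambda\mapsto\lambda_L$, and an equivariant morphism $T\to T_L$. Edges of different $E$ are never identified, and edges $y\langle c_E\rangle\ne y'\langle c_E\rangle$ at one vertex have the same image iff $y^{-1}y'\in L\langle c_E\rangle$. As $\langle c_E\rangle$ is separable,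 for each finite subtree $Q\subset T$ there is $L$ for which the map is locally injective on $Q$, hence injective on $Q$; and then also for all smaller $L$.

Cyclic subgroups of $\Lambda'_L$ are separable: let $P$ be a free subgroup of finite index and $C$ cyclic. By M. Hall, $C\cap P$ is closed in the profinite topology; $C$ is a finite union of cosets of it, so $C$ is closed. If $\lambda\notin C$ there is then a finite index normal $V$ with $\lambda V\cap C=\emptyset$, and $CV$ is a finite index subgroup containing $C$ but not $\lambda$.

**Step 2: separability.** Given $g$ and $\lambda\notin\langle g\rangle$, it now suffices to find $L$ with $\lambda_L\notin\langle g_L\rangle$.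

If $g=1$: when $\lambda o_1\ne o_1$, take $L$ injective on $[o_1,\lambda o_1]$; when $\lambda\in\iota_1(N)$, use residual finiteness of $N$ and $N/L\subset\Lambda_L'$. The conclusion persists for smaller $L$.

If $g\ne1$ is elliptic, conjugate $g$ and $\lambda$ so that $g\in\iota_1(N)$ (the case of $\iota_2(N)$ is the same). When $\lambda o_1\neq o_1$, choose $L$ with $\lambda_L\bar o_1\ne\bar o_1$; since $g_L$ fixes $\bar o_1$, we are done. When $\lambda\in\iota_1(N)$, use separability of cyclic subgroups of $N$ and $N/L\subset\Lambda'_L$.

If $g$ is hyperbolic of translation length $\ell$ and $o$ is a vertex on its axis, take $L$ injective on $[o,g^2o]$. Then $d(\bar o,g_L^2\bar o)=2\,d(\bar o,g_L\bar o)=2\ell$, so $g_L$ is hyperbolic of translation length $\ell$ with $\bar o$ on its axis. If $\lambda_L=g_L^k$, then $|k|\ell\le d(o,\lambda o)$, which leaves finitely many $k$. For each of them $\lambda g^{-k}\ne1$ survives in $\Lambda'_L$ for some $L$, hence for all smaller $L$. Intersect these finitely many $L$'s.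

**Step 3: commensurators.** By (M), distinct edges at a vertex have stabilizers with trivial intersection. So the fixed subtree of a nontrivial element has at most one edge. Let $g\ne1$ be elliptic. The subtrees $\mathrm{Fix}(g^k)$, $k\ge1$, form a directed family ($\mathrm{Fix}(g^k)\cup\mathrm{Fix}(g^l)\subset\mathrm{Fix}(g^{kl})$), so their union $\Phi$ is a vertex or an edge, and $\Phi=\mathrm{Fix}(g^k)$ whenever $k$ is divisible by a suitable $k_0$. If $\lambda g^k\lambda^{-1}=g^l$, raise to the power $k_0$: $\lambda\Phi=\Phi$. So $\mathrm{Comm}(g)$ preserves $\Phi$. If $\Phi$ is a vertex, $\mathrm{Comm}(g)$ is a commensurator inside a conjugate of a copy of $N$, so it is infinite cyclic. If $\Phi$ is an edge, it is fixed (its ends have different types), and $\mathrm{Comm}(g)\ni g$ lies in an infinite cyclic group. If $g$ is hyperbolic, $\mathrm{Comm}(g)$ preserves the axis and acts faithfully on it, since a nontrivial element fixes at most one edge; being torsion-free, it is infinite cyclic. $\square$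

The next lemma is where homomorphisms are counted. If one glues by demanding that two permutations be equal, one asks for the fiber of a map over one point, and averaging says only that some fiber is large. In a double one may ask only that two permutations be conjugate. There are only $(n!)^{o(1)}$ conjugacy classes, so the pigeonhole principle makes all the classes agree at negligible cost.

**Lemma 5.** If $\mathfrak h(K)\ge B[N:K]$ for all finite index $K\le N$, then $\mathfrak h(H)\ge(2B-2)[\Lambda':H]$ for all finite index $H\le\Lambda'$.

*Proof.* **Step 1: a symmetric normal subgroup.** We want a subgroup that looks the same in both copies of $N$. The rule $\theta:\iota_1(y)\leftrightarrow\iota_2(y)$, $s_E\mapsto s_E^{-1}$ defines an automorphism of $\Lambda'$: the relation becomes $\iota_2(c_E)=s_E^{-1}\iota_1(c_E)^{-1}s_E$, which is equivalent to the original one. Let $A\le H$ be the intersection of all subgroups of $\Lambda'$ of index at most $[\Lambda':H]$; it has finite index, is normal, and is $\theta$-invariant. Put $N_A=\iota_1^{-1}(A)=\iota_2^{-1}(A)\lhd N$, $q=[N:N_A]$, and let $a_E$ be the order of $c_E$ modulo $N_A$.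

**Step 2: equal cycle types.** We produce many homomorphisms of $N_A$ for which all edge generators have prescribed cycle types. Let $\Phi_n\subset\mathrm{Hom}(N_A,S_n)$ be a largest set of homomorphisms for which the cycle types of the images of all $yc_E^{a_E}y^{-1}$ ($E\in J$, $y\in N$) are prescribed. The type depends only on $E$ and the coset $N_Ay$, so there are at most $(2^{n})^{|J|q}=(n!)^{o(1)}$ possibilities and $|\Phi_n|\ge(n!)^{\mathfrak h(N_A)-o(1)}$. Let $y_1,\dots,y_q$ represent $N/N_A$. For $(\varphi_j)\in\Phi_n^q$ put
$$\Psi=\bigoplus_j\varphi_j\circ\mathrm{Ad}(y_j):N_A\to S_{qn},\qquad\mathrm{Ad}(y)(x)=yxy^{-1}.$$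
Different tuples give different $\Psi$; call the set of these $\tilde\Phi$, so $|\tilde\Phi|=|\Phi_n|^q$. As $j$ varies, $y_jy$ runs over all cosets of $N_A$. Hence under every $\Psi\in\tilde\Phi$ all elements $yc_E^{a_E}y^{-1}$, $y\in N$, have one cycle type, independent of $y$ and $\Psi$.

**Step 3: gluing.** We assemble these into homomorphisms of $A$. $A$ acts on $T$ without inversions with finite quotient. Let $\mathcal V$ represent the vertex orbits, $o=\mu_oo_{i_o}$ for $o\in\mathcal V$. Then $A_o=\mu_o\iota_{i_o}(N_A)\mu_o^{-1}\cong N_A$. An edge $\varepsilon=\mu\varepsilon_E$ has $A_\varepsilon$ generated by $\mu\iota_1(c_E^{a_E})\mu^{-1}=\mu s_E\iota_2(c_E^{-a_E})s_E^{-1}\mu^{-1}$. Its end $\mu o_1$ is $\alpha o$ with $\alpha\in A$, $o\in\mathcal V$, so $\mu=\alpha\mu_o\iota_1(y)$ for some $y\in N$; conjugating the generator by $\alpha^{-1}$ gives the element of $A_o$ corresponding to $yc_E^{a_E}y^{-1}\in N_A$. Likewise the end $\mu s_Eo_2$ gives $y'c_E^{-a_E}y'^{-1}$ with some $y'\in N$.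

Choose any $\varphi_o\in\tilde\Phi$ for each $o\in\mathcal V$ (as a homomorphism on $A_o$). A permutation and its inverse have the same type, so at every edge orbit the two images of the generator are conjugate in $S_{qn}$, and there are $\sigma_\varepsilon\in S_{qn}$ realizing all edge relations. On the set of all solutions $((\varphi_o),(\sigma_\varepsilon))$ with $\varphi_o\in\mathrm{Hom}(A_o,S_{qn})$, the group $S_{qn}^{\mathcal V}$ acts by $\varphi_o\mapsto\gamma_o\varphi_o\gamma_o^{-1}$, $\sigma_\varepsilon\mapsto\gamma_{o}\sigma_\varepsilon\gamma_{o'}^{-1}$ for the suitably ordered ends $o,o'$. Restrict to $\gamma=1$ at one base vertex. Moving outward along a maximal tree, one sees that this group $S_{qn}^{|\mathcal V|-1}$ acts freely and that each of its orbits contains exactly one solution with $\sigma_\varepsilon=1$ on the maximal tree, that is, one element of $\mathrm{Hom}(A,S_{qn})$. Hence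
$$|\mathrm{Hom}(A,S_{qn})|\ge\frac{|\Phi_n|^{q|\mathcal V|}}{((qn)!)^{|\mathcal V|-1}} .$$
As $q\log n!\sim\log(qn)!$, this gives $\mathfrak h(A)\ge|\mathcal V|(\mathfrak h(N_A)-1)$. Since $A$ is normal, each vertex type contributes $[\Lambda':A\iota_k(N)]=[\Lambda':A]/q$ orbits, so $|\mathcal V|=2[\Lambda':A]/q$. With $\mathfrak h(N_A)\ge Bq$ we get $\mathfrak h(A)\ge[\Lambda':A](2B-2/q)\ge(2B-2)[\Lambda':A]$.

**Step 4: from $A$ to $H$.** Let $j=[H:A]$. Induction of permutation actions, with coset representatives including $1$, maps $\mathrm{Hom}(A,S_n)$ to $\mathrm{Hom}(H,S_{jn})$; it is injective because the $A$-action on the block of the trivial coset is the original one. So $\mathfrak h(H)\ge\mathfrak h(A)/j\ge(2B-2)[\Lambda':H]$. $\square$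

## 7. Data, and the induction over words

**Definition 10 (datum).** A datum of level $l\ge r$, relative to integers $b_1,\dots,b_l$, is a triple $(\Lambda,\Omega,U)$ with numbers $d\in\mathbb N$, $D>0$ such that

* (D1) $\Lambda\in\mathfrak G$.
* (D2) $F$ and $\Lambda$ act on $\Omega$ by commuting actions; $\Lambda$ acts freely with $d$ orbits; $F$ acts transitively.
* (D3) $U$ is a $\Lambda$-invariant set of edges, and all components of the graph $(\Omega,U)$ (vertex set $\Omega$, edge set $U$) are finite.
* (D4) For $i\le l$ every $u_i$-orbit on $\Omega$ has size $\le2b_i$; if its size is $>b_i$, all edges it traverses lie in $U$.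
* (D5) $\mathfrak h(H)\ge Dd[\Lambda:H]$ for every finite index $H\le\Lambda$.

An orbit that has been doubled is stored in $U$, and later surgery will avoid $U$.

**Example: the initial datum** ($l=r$). Let $p\ge3$ be prime, $C=(\mathbb Z/p)^{*r}=\Omega$, $\Lambda=\ker(C\to(\mathbb Z/p)^r)$, with the actions of Section 4, $U=\emptyset$, $d=p^r$, $b_i=p$ and $D=r-1-r/p>0$. By (3), $\Lambda$ is free of rank $1+dD\ge2$, so (D1) holds; (D2)–(D4) are clear. A finite index $H$ is free of rank $1+[\Lambda:H]dD$, which gives (D5).

**Proposition 6.** Given a datum of level $l-1\ge r$ (relative to $b_1,\dots,b_{l-1}$) and $\delta>0$, there are $b_l$ and a datum of level $l$ relative to $b_1,\dots,b_{l-1},b_l$ with $d'\ge d$ and $D'\ge D-\delta$.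

The proof occupies Sections 8–11. Write $u=u_l$. If all $u$-orbits on $\Omega$ are finite, their sizes are bounded, because $\Lambda$ has finitely many orbits of vertices; let $b_l$ be the maximum and keep the datum. From now on infinite $u$-orbits exist; call them lines.

## 8. Lines, odd edges, and the choice of $a$, $V$, $N$

**Step 1: the cyclic group of a line.** We attach to each line an infinite cyclic subgroup and group the lines accordingly. Let $M$ be a line. $\mathrm{Stab}_\Lambda(M)$ commutes with $u$, so it acts on $M\cong\mathbb Z$ by translations. It acts freely, and it is nontrivial because two points of $M$ lie in one $\Lambda$-orbit. So it is $\langle g_M\rangle\cong\mathbb Z$. Its elements shift the numbering of the steps of the walk by multiples of $|u|$. Put $E_M=\mathrm{Comm}_\Lambda(g_M)\cong\mathbb Z$, $\mathcal E=\{E_M\}$, $\mathcal P_E=\{M:E_M=E\}$. Clearly $E_{\lambda M}=\lambda E_M\lambda^{-1}$ and $\lambda\mathcal P_E=\mathcal P_{\lambda E\lambda^{-1}}$.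

* (L1) If $E\in\mathcal E$ and $\mathrm{Stab}(M)\cap E\ne1$, then $M\in\mathcal P_E$. Indeed, if $E=E_{M'}$ and $1\ne x\in\mathrm{Stab}(M)\cap E$, then $\langle x\rangle$ meets both $\langle g_M\rangle$ and $\langle g_{M'}\rangle$ nontrivially, so $E_M=\mathrm{Comm}(x)=E_{M'}$.
* (L2) $N_\Lambda(E)=E$ for $E\in\mathcal E$, since a normalizing element commensurates a generator of $E$. If $E,E'\in\mathcal E$ and $E\cap E'\ne1$, then $E=E'$, both being the commensurator of a common element.
* (L3) $\mathcal P_E$ is finite. There are finitely many $\Lambda$-orbits of lines. If $M,\lambda M\in\mathcal P_E$ then $\lambda\in N_\Lambda(E)=E$; so each $\Lambda$-orbit contributes at most one $E$-orbit, which is finite because $\langle g_M\rangle$ has finite index in $E$.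

Let $E_1,\dots,E_\omega$ represent $\mathcal E/\Lambda$ (conjugation). Let $g_j$ generate $\bigcap_{M\in\mathcal P_{E_j}}\mathrm{Stab}(M)$, a finite intersection of nontrivial subgroups of $E_j\cong\mathbb Z$. For $E=\lambda E_j\lambda^{-1}$ put $g_E=\lambda g_j\lambda^{-1}$; this is well defined, as $N_\Lambda(E_j)=E_j$ is abelian. Then $g_EM=M$ for every $M\in\mathcal P_E$.

Example: the initial datum with $r=2$, $u=x_1x_2$, $g_M=v^{-1}(x_1x_2)^pv$ as in Section 4. Let $C$ act on the tree whose vertices are the cosets of the two factors and whose edge stabilizers are trivial. $\mathrm{Comm}_C(x_1x_2)$ preserves the axis of $x_1x_2$ and acts faithfully on it. A reflection would have order $2$, but finite orders in $C$ are $1$ and $p$, and $p$ is odd. Translations preserve the two vertex types, so they have even length, and $x_1x_2$ has length $2$. So $\mathrm{Comm}_C(x_1x_2)=\langle x_1x_2\rangle$, hence $E_M=\langle g_M\rangle$. If the line through $v'$ has the same group, then $v'v^{-1}\in\langle x_1x_2\rangle$, so it is $M$: here $\mathcal P_{E_M}=\{M\}$.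

**Step 2: an odd set of edges outside $U$.** We look for edges, not in $U$, at which to cut all lines of $\mathcal P_{E_j}$ simultaneously an odd number of times per period. Fix $j$. The group $\langle g_j\rangle$ acts freely on the set of components of $(\Omega,U)$, since these are finite and nontrivial powers of $g_j$ have infinite order and act freely on vertices. So there is $\eta:\Omega\to\mathbb Z$, constant on components of $(\Omega,U)$, with $\eta(g_jv)=\eta(v)+1$. Let $\mathcal D_j$ be the set of edges $(v,s)$ such that $\eta(s.v)-\eta(v)$ is odd and $\langle M,(v,s)\rangle$ is odd for some $M\in\mathcal P_{E_j}$. It is disjoint from $U$, $g_j$-invariant, and finite modulo $g_j$. Let $e_{j,1},\dots,e_{j,\kappa_j}$ represent $\mathcal D_j/\langle g_j\rangle$.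

(Odd) For each $M\in\mathcal P_{E_j}$, the number of $i$ with $\langle M,e_{j,i}\rangle$ odd is odd.

Indeed, along one $g_j$-period of the walk of $M$, $\eta$ changes by $\pm1$, so an odd number of steps of the period traverse edges with odd $\eta$-difference. For an edge $e$, consider the steps of $M$ traversing edges of $\langle g_j\rangle e$. Each orbit of the $g_j$-shift on these steps contains exactly one step traversing $e$, and exactly one step in the given period. So $\langle M,e\rangle$ of them lie in one period. Summing over the $\langle g_j\rangle$-classes of edges with odd $\eta$-difference, $\sum\langle M,e\rangle$ is odd. The classes contributing an odd term are classes in $\mathcal D_j$, so their number is odd.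

In particular $\kappa_j\ge1$. Put $\mathbb E=\bigcup_{j,i}\Lambda e_{j,i}$; then $\mathbb E\cap U=\emptyset$. In the example above every $\langle M,e\rangle$ is $0$ or $1$, and the vertices of the walk of $M$ are distinct. As $U=\emptyset$, we may let $\eta$ be constant on each of successive periods of this walk, changing by $\pm1$ from one to the next; then one class of edges remains, $\kappa_j=1$.

**Step 3: the zone of an edge.** We collect everything that interacts with an edge, in order to keep different surgeries apart. For $e\in\mathbb E$ define:

* $\mathcal C_e$: the endpoints of $e$ and all vertices on walks of finite $u_i$-orbits ($i\le l$) traversing $e$; $\mathcal C_e^+$: the union of all components of $(\Omega,U)$ meeting $\mathcal C_e$;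
* $\mathcal A_e$: the set of lines $M$ with $\langle M,e\rangle>0$; for $M\in\mathcal A_e$ the window of $M$ at $e$ is the interval of steps from the first to the last step of $M$ traversing $e$; $\mathcal W_e$: all vertices visited in such windows, initial and final ones included;
* the zone $\mathcal K_e=\mathcal C_e^+\cup\mathcal W_e$.

By (2) and (D3) all these sets are finite. Also $\mathcal K_{\lambda e}=\lambda\mathcal K_e$ for $\lambda\in\Lambda$. Example: an edge traversed once by $M$ has a window of one step.

**Step 4: the numbers for the ports.** We choose $a$ and $V$ so that in $V\backslash\Omega$ the two doors $e$ and $g_j^ae$ do not interfere. For $e\in\mathbb E$ let $\mathcal F_e=\{\lambda\in\Lambda:\mathcal K_e\cap\lambda\mathcal K_e\ne\emptyset\}$, a finite set containing $1$. Choose $a\ge1$ such that for all $(j,i)$, with $e=e_{j,i}$: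

* (a0) $g_j^a\notin\mathcal F_e$;
* (a1) if $M,M'\in\mathcal A_e$ and $g_j^aM'=M$, then $M\in\mathcal P_{E_j}$.

Each condition excludes finitely many $a$: for (a1), if $g_j^aM'=M=g_j^{a'}M'$ with $a\ne a'$, then $1\neq g_j^{a-a'}\in\mathrm{Stab}(M)$, so $M\in\mathcal P_{E_j}$ by (L1); thus each pair with $M\notin\mathcal P_{E_j}$ excludes at most one $a$. Next choose $V\lhd\Lambda$ of finite index such that for all $(j,i)$:

* (V0) $V\cap\mathcal F_e=\{1\}$ and $V\cap\mathcal F_eg_j^{-a}=\emptyset$;
* (V1) if $M\ne M'$ are in $\mathcal A_e\cup g_j^a\mathcal A_e$, then $M'\notin VM$.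

(V0) is possible by residual finiteness, as $1\notin\mathcal F_eg_j^{-a}$ by (a0). For (V1): $\{\lambda:\lambda M=M'\}$ is empty or of the form $\lambda_0\langle g_M\rangle$ with $\lambda_0\notin\langle g_M\rangle$; by separability $\lambda_0\notin V\langle g_M\rangle$ for suitable $V$, and then no $h\in V$ has $hM=M'$.

Consequence: distinct edges $f,f'\in Ve\cup Vg_j^ae$ have $\mathcal K_f\cap\mathcal K_{f'}=\emptyset$. If $f=he$, $f'=h'e$, an intersection gives $h^{-1}h'\in V\cap\mathcal F_e=\{1\}$. If $f=hg_j^ae$, $f'=h'g_j^ae$, it gives $g_j^{-a}h^{-1}h'g_j^a\in V\cap\mathcal F_e=\{1\}$. If $f=he$, $f'=h'g_j^ae$, it gives $h^{-1}h'\in V\cap\mathcal F_eg_j^{-a}=\emptyset$. Also $g_j^a\notin V$, since $1\in\mathcal F_e$ and $V\cap \mathcal F_eg_j^{-a}=\emptyset$. Because $V$ is normal, all these properties persist when $(e,E_j,g_j)$ is replaced by $(\lambda e,\lambda E_j\lambda^{-1},\lambda g_j\lambda^{-1})$.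

**Step 5: the subgroup $N$.** We choose the group to be doubled, deep enough that the cuts are sparse. Let $\rho$ be such that for all $e=(v,s)\in\mathbb E$ every vertex of $\mathcal K_e$ is at distance $\le\rho$ from $v$ (there are finitely many $\Lambda$-orbits in $\mathbb E$). Put $R=2\rho$, $\kappa=\sum_j\kappa_j$, $\beta=\sum_{k\le R}(2r)^k$, $\Delta_0=\kappa\beta$. None of these depends on what follows. There is $N\lhd\Lambda$ of finite index $m$ such that

* $N\cap E_j=\langle g_j^{m_j}\rangle$ for all $j$, with $m_j$ as large as we like, in particular $m_j\ge6\Delta_0$;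
* $d(v,\nu v)>R$ for $1\ne\nu\in N$ and $v$ the initial vertex of any edge in $\mathbb E$.

For the first: by separability of $\langle g_j\rangle$ choose $N$ with $y\notin N\langle g_j\rangle$ for representatives $y$ of the finitely many nontrivial cosets of $\langle g_j\rangle$ in $E_j$. If $x\in N\cap E_j$ lay in $y\langle g_j\rangle$, then $y\in x\langle g_j\rangle\subset N\langle g_j\rangle$; so $N\cap E_j\subset\langle g_j\rangle$. By residual finiteness we can also keep $g_j^k$ out of $N$ for all small $k\geq 1$. For the second: there are finitely many $\Lambda$-orbits of such $v$, for each representative only finitely many $\lambda\ne1$ with $d(v,\lambda v)\le R$, and $N$ is normal. All conditions pass to deeper $N$ (with new, larger $m_j$), so they can be met together.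

Let $J$ represent the $N$-orbits on $\mathcal E$; it is finite and nonempty. For $E\in J$ in the $\Lambda$-orbit of $E_j$ fix $\lambda_E$ with $E=\lambda_EE_j\lambda_E^{-1}$ and put $c_E=g_E^{m_j}$, a generator of $N\cap E$. Condition (M) holds: if $y\in N$ and $y\langle c_E\rangle y^{-1}\cap\langle c_{E'}\rangle\ne1$, then $yEy^{-1}=E'$ by (L2), so $E=E'$ by the choice of $J$, and $y\in N\cap N_\Lambda(E)=N\cap E=\langle c_E\rangle$.

**Step 6: placing the spots.** We place the cuts so that their zones are disjoint. Let $\mathfrak S=\{(E,i):E\in J,\ 1\le i\le\kappa_j\}$, with $j$ determined by $E$. For integers $\xi_{E,i}\in[0,m_j)$ put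
$$\hat e_{E,i}=g_E^{\xi_{E,i}}\lambda_Ee_{j,i},\qquad\Sigma=\bigcup_{(E,i)\in\mathfrak S}N\hat e_{E,i}.$$

**Lemma 7.** The $\xi_{E,i}$ can be chosen so that the $N\hat e_{E,i}$ are distinct orbits and the initial vertices of distinct edges of $\Sigma$ are at distance $>R$. Thus $\mathcal K_e\cap\mathcal K_{e'}=\emptyset$ for distinct $e,e'\in\Sigma$.

*Proof.* Choosing the $\xi$'s one after another does not obviously work: each chosen value forbids few others, but the number of spots grows with $N$, and many earlier choices might forbid values of the same spot. We use the symmetric Lovász Local Lemma: if each event has probability $\le P$ and is independent of the family of all but at most $\mathcal N$ other events, and $\exp(1)P(\mathcal N+1)\le1$, then all events can be avoided simultaneously.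

Distinct edges in one $N$-orbit are fine by the choice of $N$. Write $v_{j,i}$ for the initial vertex of $e_{j,i}$. A candidate is a pair $(\sigma,\xi)$, $\sigma=(E,i)\in\mathfrak S$, $0\le\xi<m_j$; it gives the edge $g_E^\xi\lambda_Ee_{j,i}$. Candidates $(\sigma,\xi),(\sigma',\xi')$ with $\sigma\ne\sigma'$ conflict if some $N$-translate of the initial vertex of the second edge is within $R$ of that of the first; this relation is symmetric. Fix the first candidate. There are at most $\beta$ vertices $q$ within $R$ of its initial vertex. Given $q$ and $(j',i')$, at most one $\mu\in\Lambda$ has $q=\mu v_{j',i'}$. If $\mu=\nu g_{E'}^{\xi'}\lambda_{E'}$ with $\nu\in N$, then $\mu E_{j'}\mu^{-1}=\nu E'\nu^{-1}$ determines $E'\in J$; and then $\xi'$ is determined modulo $m_{j'}$, since $\nu g_{E'}^{\xi'}=\nu_1g_{E'}^{\xi_1}$ gives $g_{E'}^{\xi_1-\xi'}\in N$. So a candidate conflicts with at most $\kappa\beta=\Delta_0$ others.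

Choose the $\xi_\sigma$ independently and uniformly from the $b=6\Delta_0$ values $0,\dots,b-1$. For each conflicting pair $(\sigma,\xi),(\sigma',\xi')$ the event that both are chosen has probability $b^{-2}$. It is independent of the family of all events not involving $\sigma$ or $\sigma'$. At most $b\Delta_0$ events involve $\sigma$ and at most $b\Delta_0$ involve $\sigma'$, so fewer than $2b\Delta_0$ other events involve one of them. As $\exp(1)\,b^{-2}\cdot2b\Delta_0=\exp(1)/3<1$, all events can be avoided. The last sentence of the lemma follows from the definition of $\rho$: if the zones met, the initial vertices would be within $2\rho=R$. $\square$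

For $M\in\mathcal P_E$, $E\in J$, we have $\langle M,\hat e_{E,i}\rangle=\langle\lambda_E^{-1}M,e_{j,i}\rangle$ because $g_EM=M$, and $\lambda_E^{-1}M\in\mathcal P_{E_j}$. So by (Odd) the number $k_M$ of $i$ with $\langle M,\hat e_{E,i}\rangle$ odd is odd.

## 9. The surgery and its cost

**Step 7: the new set and group.** Let $\Lambda'$ be the double of $N$ along $(c_E)_{E\in J}$. By Lemma 4, $\Lambda'\in\mathfrak G$, which is (D1). Let $Y=V\backslash\Omega$, a finite $F$-set with $d[\Lambda:V]$ points. Take the $F$-set
$$X_1\sqcup X_2\sqcup\bigsqcup_{(z,E,i)\in\Lambda'\times\mathfrak S}Y_{(z,E,i)},\qquad X_k=\Lambda'\times_{N,\iota_k}\Omega,$$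
where $[z\iota_k(\nu),v]_k=[z,\nu v]_k$ for $\nu\in N$, and each $Y_{(z,E,i)}$ is a copy of $Y$, a port. For each $(z,E,i)$, with $\hat e=\hat e_{E,i}$ and $g=g_E$, swap
$$[z,\hat e]_1\leftrightarrow V\hat e\in Y_{(z,E,i)},\qquad[zs_E,\hat e]_2\leftrightarrow Vg^a\hat e\in Y_{(z,E,i)}.$$
The swapped edges are pairwise distinct: $[z,\hat e_\sigma]_1=[z',\hat e_{\sigma'}]_1$ forces $\hat e_\sigma,\hat e_{\sigma'}$ into one $N$-orbit, so $\sigma=\sigma'$, and then $z=z'$ by freeness; similarly in $X_2$; and $V\hat e\ne Vg^a\hat e$ because $g^a\notin V$. So we get a new $F$-set $\Omega'$. The group $\Lambda'$ acts by left multiplication on $z$, permuting the swapped pairs, hence commuting with $F$. It acts freely: if $z'z=z\iota_k(\nu)$ and $[z'z,v]_k=[z,v]_k$, then $\nu v=v$, so $\nu=1$; on the ports this is obvious. The number of orbits is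
$$d'=2dm+|\mathfrak S|\,d\,[\Lambda:V]\ge d .$$

**Step 8: (D5).** We check that the ports are cheap. For finite index $K\le N$, $\mathfrak h(K)\ge Dd[\Lambda:K]=Ddm[N:K]$. By Lemma 5 with $B=Ddm$, (D5) holds for $\Lambda'$ with $D'=(2Ddm-2)/d'$. Put $t=|\mathfrak S|[\Lambda:V]/(2m)$, so $d'=2dm(1+t)$. If $Ddm>1$, then by $1/(1+t)\ge1-t$
$$D'=\frac{D-\frac1{dm}}{1+t}\ge D-\frac1{dm}-\frac{D|\mathfrak S|[\Lambda:V]}{2m}.$$
The $N$-orbits in the $\Lambda$-orbit of $E_j$ number $[\Lambda:NE_j]=m/[E_j:N\cap E_j]\le m/m_j$, so $|\mathfrak S|/m\le\sum_j\kappa_j/m_j$. As $V$ was fixed before $N$, taking all $m_j$ (hence $m$) large gives $D'\ge D-\delta$; and $D'>0$, as we may assume $\delta<D$.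

## 10. Charts and the old orbits

**Step 9: charts.** We describe walks on $\Omega'$ as walks on $\Omega$ together with a label. The pieces are $X_1$, $X_2$ and the $Y_{(z,E,i)}$. A chart is a map from $\Omega$ to a piece of the form $v\mapsto[z,\mu v]_k$ or $v\mapsto V\mu v\in Y_{(z,E,i)}$, $\mu\in\Lambda$. Charts are equivariant for the unmodified $F$-actions. Each piece projects to $\Lambda\backslash\Omega$. For a vertex $q$ of a piece and $v\in\Omega$ over the same element of $\Lambda\backslash\Omega$, there is exactly one chart $\chi$ of that piece with $\chi(v)=q$. Existence is clear. For uniqueness in $X_k$: if $[z,\mu v]_k=[z',\mu'v]_k$, then $z'=z\iota_k(\nu)$ and $\nu\mu'v=\mu v$, so $\mu=\nu\mu'$ and the two maps agree; in a port, $\mu'\in V\mu$. If $\chi$ is a chart, so is $\chi\circ\lambda$. Write $\chi_{k,z}(v)=[z,v]_k$; then $\chi_{k,z}\circ\nu=\chi_{k,z\iota_k(\nu)}$ for $\nu\in N$. Write $\psi:v\mapsto Vv$ for the standard chart of a port; then $\psi\circ h=\psi$ for $h\in V$.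

An edge $e$ of $\Omega$ is active for $\chi$ if $\chi(e)$ is a swapped edge. Then let $\chi^e$ be the unique chart with $\chi^e(e)$ equal to the edge swapped with $\chi(e)$; it exists because both lie over the same $\Lambda$-orbit of edges. So $e$ is active for $\chi^e$ and $(\chi^e)^e=\chi$. If $e=(v,s)$ is active for $\chi$, the new $s$ maps $\chi(v)\mapsto\chi^e(s.v)$ and $\chi^e(v)\mapsto\chi(s.v)$, so $s^{-1}$ maps $\chi(s.v)\mapsto\chi^e(v)$. Hence:

(Rule) Moving along an edge $e$ of $\Omega$, in either direction, in chart $\chi$: the position moves in $\Omega$ by the $F$-action on $\Omega$; the chart is kept if $e$ is inactive and becomes $\chi^e$ if $e$ is active.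

The pairs $(\chi,v)$ and $(\chi\circ\lambda,\lambda^{-1}v)$ describe the same vertex. The edge $e$ is active for $\chi$ iff $\lambda^{-1}e$ is active for $\chi\circ\lambda$, and then $(\chi\circ\lambda)^{\lambda^{-1}e}=\chi^e\circ\lambda$. We call this passage translation; it does not change phases.

The active edges are $\Sigma$ for every $\chi_{1,z}$ and every $\chi_{2,z}$, and $V\hat e\cup Vg^a\hat e$ for $\psi$ on $Y_{(z,E,i)}$; for other charts, translates of these. All lie in $\mathbb E$, so none lies in $U$. By Step 4 and Lemma 7:

(Sep) Distinct edges $e,f$ active for the same chart satisfy $\mathcal K_e\cap\mathcal K_f=\emptyset$.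

Example: in the model of Section 5 (without ports) each line has the charts $v\mapsto v+kL$, and passing an active edge changes a chart of line 1 into one of line 2 and conversely.

**Step 10: finite orbits.** We see that finite orbits at most double. Let $M$ be a finite $u_i$-orbit on $\Omega$, $i\le l$, with walk read starting in a chart $\chi$. If $M$ traverses no edge active for $\chi$, the corresponding orbit in $\Omega'$ is $\chi(M)$. If it traverses an edge $e$ active for $\chi$, all vertices of its walk are in $\mathcal C_e$. By (Sep) it traverses no other edge active for $\chi$, nor any other edge active for $\chi^e$. Then only the charts $\chi,\chi^e$ occur, all vertices of the walk in $\Omega'$ lie in $\chi(\mathcal C_e)\cup\chi^e(\mathcal C_e)$, and the orbit is contained in $\chi(M)\cup\chi^e(M)$: its size is at most $2|M|$.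

**Step 11: (D2).** It remains to see that $\Omega'$ is connected. Let $e=(v,s)$ be active for $\chi$. The $s$-orbit of $v$ in $\Omega$ is finite, as the generators are among $u_1,\dots,u_{l-1}$, and traverses $e$ once. By (Sep) its other edges are inactive for $\chi$. Going around the rest of the cycle connects $\chi(s.v)$ to $\chi(v)$ in $\Omega'$. As $\Omega$ is connected, each $\chi(\Omega)$ lies in one component of $\Omega'$. The new edges connect $\chi(\Omega)$ with $\chi^e(\Omega)$, so $\chi_{1,z}(\Omega)$, $Y_{(z,E,i)}$ and $\chi_{2,zs_E}(\Omega)$ lie in one component; every $E\in J$ occurs, as $\kappa_j\ge1$. Since $s_{E_0}=1$, $\chi_{1,z}(\Omega)$ is connected to $\chi_{2,z}(\Omega)$; and $\chi_{k,z\iota_k(\nu)}(\Omega)=\chi_{k,z}(\Omega)$. So multiplying $z$ on the right by an element of $\iota_1(N)$ or $\iota_2(N)$ or by some $s_E$ stays in the component. These generate $\Lambda'$, so $\Omega'$ is connected.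

**Step 12: (D4) for $i<l$.** We record the doubled orbits. Let $U'=U_0'\cup U_1'$, where $U_0'=\{\chi(e):e\in U,\ \chi\text{ a chart}\}$ and $U_1'$ consists of all edges of $\Omega'$ traversed by those $u_i$-orbits of $\Omega'$, $i<l$, whose walk passes through an active edge. $U'$ is $\Lambda'$-invariant. Let $i<l$. A $u_i$-orbit of $\Omega'$ coming from $M$ without passing an active edge has size $\le|M|\le2b_i$; if its size is $>b_i$, then $M$ traverses only edges of $U$, so the orbit traverses only edges of $U_0'$. If an active edge $e$ is passed, then $e\notin U$, so $|M|\le b_i$; the orbit has size $\le2b_i$ and traverses only edges of $U_1'$. So (D4) holds for $i<l$ with the old $b_i$.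

**Step 13: (D3).** We check that the components of $(\Omega',U')$ are finite. Let $q=\chi(v)$ be a vertex of $\Omega'$.

By uniqueness of charts and $\Lambda$-invariance of $U$, the $U_0'$-edges at $q$ are the images under $\chi$ of the edges of $U$ at $v$. Since edges of $U$ are inactive, they join $q$ to vertices $\chi(v_1)$ with $v_1$ in the $(\Omega,U)$-component of $v$.

A $U_1'$-edge at $q$ belongs to a walk all of whose vertices lie in $\chi''(\mathcal C_f)\cup\chi''^f(\mathcal C_f)$, where $f$ is active for a chart $\chi''$. Interchanging $\chi''$ and $\chi''^f$ if necessary, $q=\chi''(v'')$ with $v''\in\mathcal C_f$. Then $v=\lambda v''$ for some $\lambda\in\Lambda$ and $\chi''=\chi\circ\lambda$ by uniqueness. So $\lambda f$ is active for $\chi$, $v\in\mathcal C_{\lambda f}$, and the edge joins $q$ to a vertex of $\chi(\mathcal C_{\lambda f})\cup\chi^{\lambda f}(\mathcal C_{\lambda f})$.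

Suppose first that $v\in\mathcal C_e^+$ for some $e$ active for $\chi$. By (Sep) the edge $\lambda f$ above must be $e$. Hence all $U'$-neighbors of $q$ lie in the finite set $\chi(\mathcal C_e^+)\cup\chi^e(\mathcal C_e^+)$. Because $(\chi^e)^e=\chi$, this set is closed under $U'$-adjacency, so the component of $q$ is finite. Otherwise the $(\Omega,U)$-component $Q$ of $v$ meets no $\mathcal C_e^+$ with $e$ active for $\chi$ (these are unions of components), so no vertex of $\chi(Q)$ has $U_1'$-edges, and the component of $q$ is $\chi(Q)$, which is finite.

## 11. Every $u$-orbit on $\Omega'$ is finite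

Once this is shown, let $b_l$ be the maximal size of a $u$-orbit on $\Omega'$; it is finite, as $\Lambda'$ has $d'$ orbits of vertices. Then (D4) holds for $i=l$, and Proposition 6 is proved.

A $u$-orbit of $\Omega'$ follows the walk of a $u$-orbit $M$ of $\Omega$, with charts. If $M$ is finite, use Step 10. Let $M$ be a line, its steps numbered by $\mathbb Z$; a time is a moment between consecutive steps. The walk on $\Omega'$ is determined forwards and backwards by the pair (vertex, phase). So it suffices to show that some vertex recurs later with the same phase. Translating $(\chi,v)$ to $(\chi\circ\lambda,\lambda^{-1}v)$ replaces $M$ by $\lambda^{-1}M$.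

**Step 14: windows.** We reduce to crossing one window at a time. Let $M$ traverse $e$ active for $\chi$. During the window of $M$ at $e$, in charts $\chi,\chi^e$, no other active edge $f$ of the current chart is traversed: its endpoints would lie in $\mathcal W_e\cap\mathcal C_f\subset\mathcal K_e\cap\mathcal K_f$, contradicting (Sep). So if the window is entered in chart $\chi$, the chart after it is $\chi$ if $\langle M,e\rangle$ is even and $\chi^e$ if it is odd. Windows of $M$ at distinct active edges of one chart visit disjoint sets of vertices; in particular they are disjoint. Call a state (chart, time) settled if the time is not strictly inside a window of $M$ at an active edge of the chart.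

* From a settled state, the next active edge $f$ of the chart that is traversed is met at the first step of its window. Otherwise the first step of this window lies before, and some step of it after, the present time, which would then be strictly inside it.
* The state just after the window of $e$ is settled: its vertex lies in $\mathcal W_e$ and $e$ is active for the chart, so by (Sep) the time is not inside the window at another active edge of this chart.
* In an unsettled state, strictly inside the window of $e$, the chart stays in $\{\chi,\chi^e\}$ until the end of the window, and then the state is settled for the same reason.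

So every state becomes settled.

**Step 15: what a line sees in a port.** Here the choice of $a$ and $V$ pays off. Let $\psi:v\mapsto Vv$ on $Y_{(z,E,i)}$, $\hat e=\hat e_{E,i}$, $g=g_E$, $\mathcal A=\mathcal A_{\hat e}$, so that $\mathcal A_{g^a\hat e}=g^a\mathcal A$. A line traversing an active edge of $\psi$ can be translated by an element of $V$ (as $\psi\circ h=\psi$) so that $M\in\mathcal A\cup g^a\mathcal A$. Then the active edges of $\psi$ traversed by $M$ are, with $h$ running over $V\cap\mathrm{Stab}(M)\cong\mathbb Z$:

1. if $M\in\mathcal A\setminus\mathcal P_E$: the edges $h\hat e$;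
2. if $M\in g^a\mathcal A\setminus\mathcal P_E$: the edges $hg^a\hat e$;
3. if $M\in\mathcal P_E$: the edges $h\hat e$ and $hg^a\hat e$.

Indeed, if $M$ traverses $h\hat e$ with $h\in V$, then $h^{-1}M\in\mathcal A$; if $M$ traverses $hg^a\hat e$, then $h^{-1}M\in g^a\mathcal A$. By (V1), $h^{-1}M=M$ in both cases. So edges of the first kind occur only if $M\in\mathcal A$, edges of the second kind only if $M\in g^a\mathcal A$, and $h\in\mathrm{Stab}(M)$; conversely these edges are traversed. By (a1), $M\in\mathcal A\cap g^a\mathcal A$ forces $M\in\mathcal P_E$. If $M\in\mathcal P_E$, then $g^a\in\mathrm{Stab}(M)$, so $M\in\mathcal A$ iff $M\in g^a\mathcal A$, and both hold. In each case all these edges are translates of one another under $\mathrm{Stab}(M)$, so they have the same multiplicity.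

In case 3 the windows are the translates of the window at $\hat e$ by the elements $h$ and $hg^a$ of $\mathrm{Stab}(M)=\langle g_M\rangle$. They are disjoint and of equal length. If $V\cap\mathrm{Stab}(M)=\langle g_M^\alpha\rangle$ and $g^a=g_M^\gamma$, then $\alpha\nmid\gamma$, since $g^a\notin V$. The sets $\alpha\mathbb Z$ and $\gamma+\alpha\mathbb Z$ interlace, so windows of the two kinds alternate strictly along $M$.

**Step 16: passing a spot.** We compute the effect of one spot met in $X_1$ or $X_2$. Let a settled state with a chart of $X$-type enter the window at an active edge. After translation by $\Lambda$ the chart is $\chi_{k,z'}$ and the edge is $\hat e=\hat e_{E,i}$. Let $v$ be the position just after the window. If $\langle M,\hat e\rangle$ is even, we continue at $(\chi_{k,z'},v)$. Suppose it is odd.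

(Transparent) If $M\notin\mathcal P_E$, then after a finite detour we are at $(\chi_{k,z'},v)$, with the same phase. Let $k=1$, $z'=z$. After the window the chart is $\psi$ on $Y_{(z,E,i)}$, and $M\in\mathcal A\setminus\mathcal P_E$. By case 1 the next window is at $h\hat e$, where $h$ is the generator of $V\cap\mathrm{Stab}(M)$ translating forward. The chart becomes the chart mapping $h\hat e$ to $[z,\hat e]_1$, which is $\chi_{1,z}\circ h^{-1}$, and the position is $hv$. This is the state $(\chi_{1,z},v)$. Let $k=2$, $z'=zs_E$. The chart becomes the chart of $Y_{(z,E,i)}$ mapping $\hat e$ to $Vg^a\hat e$, which is $\psi\circ g^a$. Translating, we are on $g^aM\in g^a\mathcal A\setminus\mathcal P_E$, in chart $\psi$, at position $g^av$. By case 2 the next window is at $hg^a\hat e$, with $h$ the forward generator of $V\cap\mathrm{Stab}(g^aM)$. After it the chart maps $hg^a\hat e$ to $[zs_E,\hat e]_2$, so it is $v'\mapsto[zs_E,(hg^a)^{-1}v']_2$, and the position is $hg^av$. This is the state $(\chi_{2,zs_E},v)$.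

(Jump) If $M\in\mathcal P_E$, then after a finite detour the chart has changed by $\chi_{1,z}\to\chi_{2,zs_E}$, respectively $\chi_{2,z'}\to\chi_{1,z's_E^{-1}}$, at the same position $v$ and phase. For $k=1$: after the window the chart is $\psi$. By alternation the next window is at some $hg^a\hat e$, $h\in V\cap\mathrm{Stab}(M)$. After it the chart is $v'\mapsto[zs_E,(hg^a)^{-1}v']_2$ and the position is $hg^av$: the state $(\chi_{2,zs_E},v)$. For $k=2$, $z'=zs_E$: the chart becomes $\psi\circ g^a$. In chart $\psi$, at position $g^av$, we are just after the window of $g^aM=M$ at $g^a\hat e$. The next window is at some $h\hat e$, which is the translate by $hg^{-a}$ of the window just passed. After it the state is $(\chi_{1,z}\circ h^{-1},hv)$, that is, $(\chi_{1,z},v)$.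

**Step 17: settled $X$-states are periodic.** This is the model of Section 5 in general. Translating by $\Lambda$ (to have a chart $\chi_{k,z}$) and then by $N$, we may assume $M\in\mathcal P_E$ with $E\in J$. The edges active for $\chi_{k,z}$ are those of $\Sigma$, for all $k,z$. By Step 16, translated by elements of $N$, only spots $\nu\hat e_{E',i}$ ($\nu\in N$) with $M\in\nu\mathcal P_{E'}$ and odd multiplicity change the chart. For these $\nu E'\nu^{-1}=E$, so $E'=E$ and $\nu\in N\cap E=\langle c\rangle$, $c=c_E$. As $cM=M$, the relevant spots on $M$ are $c^\xi\hat e_{E,i}$ with $\xi\in\mathbb Z$ and $\langle M,\hat e_{E,i}\rangle$ odd; there are $k_M$ such indices $i$, an odd number. The windows are disjoint, so we can list these spots in order along $M$ as $e^{(n)}=c^{\xi_n}\hat e_{E,i_n}$, $n\in\mathbb Z$. Let $c^\tau$, $\tau=\pm1$, translate $M$ forward. It acts on the list preserving the order, with $k_M$ orbits, so $c^\tau e^{(n)}=e^{(n+k_M)}$ and $\xi_{n+k_M}=\xi_n+\tau$.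

To pass $c^\xi\hat e_{E,i}$, translate by $c^\xi$, apply the jump, and translate back. With $\iota_1(c)^\xi s_E=s_E\iota_2(c)^{-\xi}$ this gives
$$\chi_{1,z}\to\chi_{2,\,z\iota_1(c)^\xi s_E\iota_2(c)^{-\xi}}=\chi_{2,\,zs_E\iota_2(c)^{-2\xi}},\qquad\chi_{2,z'}\to\chi_{1,\,z'\iota_2(c)^\xi s_E^{-1}\iota_1(c)^{-\xi}}=\chi_{1,\,z's_E^{-1}\iota_1(c)^{-2\xi}} .$$
A jump $1\to2$ at $\xi$ followed by a jump $2\to1$ at $\xi'$ changes $z$ into $zs_E\iota_2(c)^{-2\xi}s_E^{-1}\iota_1(c)^{-2\xi'}=z\,\iota_1(c)^{2\xi-2\xi'}$.

After at most one jump the walk is in copy $1$; it then arrives just before the window of some relevant spot. Renumber so that this is $e^{(1)}$, with state $(\chi_{1,z},v)$. After $2k_M$ relevant spots we are just before the window at $e^{(2k_M+1)}=c^{2\tau}e^{(1)}$, at position $c^{2\tau}v$, in chart $\chi_{1,z\iota_1(c)^{2\Theta}}$ with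
$$\Theta=\sum_{n=1}^{2k_M}(-1)^{n+1}\xi_n=\sum_{n=1}^{k_M}(-1)^{n+1}(\xi_n-\xi_{n+k_M})=-\tau\sum_{n=1}^{k_M}(-1)^{n+1}=-\tau .$$
Oddness of $k_M$ was used twice. The vertex is $[z\iota_1(c)^{-2\tau},c^{2\tau}v]_1=[z,v]_1$, at the same phase of $u$. So the walk is periodic.

Oddness is really needed here. If $k_M$ were even and positive, then $\Theta_1=\sum_{n=1}^{k_M}(-1)^{n+1}\xi_n$ would be the same for every period. After $j$ periods we would be at $[z\iota_1(c)^{2j\Theta_1},c^{j\tau}v]_1=[z,c^{j(2\Theta_1+\tau)}v]_1$. These vertices are distinct for distinct $j$, because $2\Theta_1+\tau$ is odd, so the orbit would be infinite.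

**Step 18: settled states in a port.** Only these remain. Let the chart be $\psi$, after translation. If $M$ traverses no active edge of $\psi$, or all those it traverses have even multiplicity, then after each window the chart is $\psi$ again. The set of windows is invariant under $V\cap\mathrm{Stab}(M)$, and $\psi(hv)=\psi(v)$ for $h\in V\cap\mathrm{Stab}(M)$. So at the $h$-translate of a settled time, with $h \neq 1$ translating forward, the vertex and phase recur, and the walk is periodic. Otherwise, by Step 15, all active edges traversed have the same odd multiplicity, and after the next window the state is a settled $X$-state, to which Step 17 applies.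

Since every state becomes settled, all $u$-orbits on $\Omega'$ are finite. This proves Proposition 6. $\square$

## 12. From data to transitive sets with exactly $n$ points

**Proof of Proposition 3.** Let $0<\epsilon<1$. Choose a prime $p\ge3$ with $r/p\le\epsilon/4$ and $2/p^r\le\epsilon/8$. Starting with the initial datum, apply Proposition 6 for $l=r+1,r+2,\dots$ with $\delta=\epsilon2^{-l-2}$. We get $b_1,b_2,\dots$ and for each $l\ge r$ a datum $(\Lambda_l,\Omega_l,U_l)$ with $d_l\ge p^r$ and $D_l\ge r-1-\epsilon/2$. The number $b_i$ does not depend on $l\ge i$. Put $b_i^*=4(|u_i|+1)b_i$. Fix $l$ and write $\Lambda,\Omega,d,D$. For finite right $\Lambda$-sets $Z$ the $u_i$-orbits of $X_Z$ ($i\le l$) are images of those of $\Omega$, so they have at most $2b_i$ points. As $\Omega$ is $F$-transitive, the components of $X_Z$ are the $X_{Z'}$, $Z'$ the $\Lambda$-orbits in $Z$.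

**Step A: multiplicity.** We bound how often one $F$-set arises: for a given $X$, at most $d^{dq}q!$ actions $Z$ of $\Lambda$ on $[q]$ satisfy $X_Z\cong X$. Fix $v_1\in\Omega$. An isomorphism $f:X\to X_Z$ gives the map $\bar f:X\to X_Z\to\Lambda\backslash\Omega$ (at most $d^{dq}$ possibilities) and the bijection $[q]\to\bar f^{-1}(\Lambda v_1)$, $z\mapsto f^{-1}[z,v_1]$ (at most $q!$ possibilities). These determine $Z$: for $\lambda\in\Lambda$ choose $w\in F$ with $w.v_1=\lambda v_1$; then $[z\lambda,v_1]=[z,\lambda v_1]=w.[z,v_1]$.

**Step B: large components.** We want few components, so that connecting them is cheap. Let $\Delta=\sum_{i\le l}2b_i|u_i|^2$ and fix an integer $Q\ge\max(4(\Delta+1),16/\epsilon)$. Let $q=\lfloor n/d\rfloor$, and let $\mathcal L(q_2)$ be the number of $\Lambda$-actions on $[q_2]$ with all orbits of size $>Q$. The number of $\Lambda$-actions on a $q_1$-set with all orbits of size $\le Q$ is at most $q_1!\,C^{q_1}$, where $C$ depends on $\Lambda$ and $Q$: there are at most $q_1^{q_1}\le\exp(q_1)q_1!$ partitions into orbits and boundedly many actions on each part. Hence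
$$|\mathrm{Hom}(\Lambda,S_q)|\le\sum_{q_1+q_2=q}\binom q{q_1}q_1!\,C^{q_1}\mathcal L(q_2),\qquad\binom q{q_1}q_1!\le q! .$$
By (D5) for $H=\Lambda$ there is $q_2\le q$, fixed for given $n$, with $\mathcal L(q_2)\ge(q!)^{Dd-1-o(1)}$. By Step A there are at least $(q!)^{Dd-2-o(1)}=(n!)^{D-2/d-o(1)}$ isomorphism classes of $F$-sets $X_Z$, $|Z|=q_2$, all of whose components have more than $dQ$ points.

**Step C: filling up to $n$ points.** $\Lambda$ is nontrivial by (D5) and torsion-free, hence infinite; it is residually finite, so there is a finite transitive $\Lambda$-set $Z_*$ with $|Z_*|\ge Q$. Let $Y_*=X_{Z_*}$, which is transitive, and $k_*=|Y_*|\ge Q$. For each $X_Z$ as in Step B let $X^0$ be the disjoint union of $X_Z$, copies of $Y_*$, and fewer than $k_*$ fixed points, with $|X^0|=n$. All its components except fixed points have at least $Q$ points, so it has $\tau\le\tau_0:=n/Q+k_*$ components. For $i\le l$ all $u_i$-orbits have at most $2b_i$ points.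

**Step D: connecting.** We make the set transitive by swaps, so sparse that each orbit is touched at most by one. Say that two distinct edges $(v,x_1),(v',x_1)$ of $X^0$ conflict if for some $i\le l$ a $u_i$-orbit traverses both. By (2) at most $|u_i|$ $u_i$-orbits traverse a given edge, each with at most $2b_i|u_i|$ steps; so each edge conflicts with at most $\Delta$ others. A component $\alpha$ with $k_\alpha$ points has $k_\alpha$ such edges. Choosing greedily, we find in it $\mathrm{cap}_\alpha:=\lceil k_\alpha/(\Delta+1)\rceil\ge1$ pairwise non-conflicting ones. For large $n$,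
$$\sum_\alpha\mathrm{cap}_\alpha\ge\frac n{\Delta+1}\ge\frac{4n}Q\ge\frac{2n}Q+2k_*\ge2\tau .$$
Hence there is a tree on the set of components in which $\alpha$ has degree at most $\mathrm{cap}_\alpha$. For $\tau=1$ this is trivial. For $\tau\ge2$ lower the caps to positive integers with sum $2\tau-2$; any positive integers $\delta_1,\dots,\delta_\tau$ with sum $2\tau-2$ are the degrees of a tree. The case $\tau=2$ is clear. For $\tau\ge3$ some $\delta_\alpha=1$ and some $\delta_{\alpha'}\ge2$; remove $\alpha$, lower $\delta_{\alpha'}$ by $1$, use induction, and attach $\alpha$ to $\alpha'$ as a leaf.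

For each tree edge $\{\alpha,\alpha'\}$ swap one of the chosen edges of $\alpha$ with one of $\alpha'$, using each chosen edge at most once. Call the result $X^*$.

$X^*$ is transitive. Non-conflicting edges lie on different $x_1$-cycles, because $x_1=u_1$. So removing the used edges leaves every component connected (go around the rest of the cycle), and the swapped edges connect the components along the tree.

The orbits stay bounded. Let $i\le l$. An old $u_i$-orbit lies in one component and traverses at most one used edge. For a swapped pair $\{e,e'\}$ consider the union of the old $u_i$-orbits traversing $e$ or $e'$. It is invariant under the new action of $u_i$: whenever the walk passes $e$ or $e'$ it switches to one of these orbits, at the same letter position, and it meets no other used edge. The union has at most $2|u_i|\cdot2b_i\le b_i^*$ points. Orbits outside these unions do not change, and $2b_i\le b_i^*$. So all $u_i$-orbits of $X^*$ have at most $b_i^*$ points.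

**Step E: counting.** We check that few $X_Z$ lead to the same $X^*$. Given $X^*$, there are at most $(\tau_0+1)n^{2\tau_0}$ ways to undo the swaps, each undone by swapping the same two edges again; then there are at most $2^{\tau_0}$ choices for the union of components that is $X_Z$. Together this is $(n!)^{2/Q+o(1)}$. So there are at least $(n!)^{D-2/d-2/Q-o(1)}$ isomorphism classes of $X^*$. Since
$$D-\frac2d-\frac2Q\ge r-1-\frac\epsilon2-\frac\epsilon8-\frac\epsilon8>r-1-\epsilon ,$$
there are at least $(n!)^{r-1-\epsilon}$ classes for all $n\ge n_l$, with a suitable $n_l$. Enlarging the $n_l$ makes them strictly increasing. This proves Proposition 3, and with Section 4 it proves Theorem 1. For $r=2$ it gives $s_n(\Gamma)\gg(n!)^{1-\epsilon}$: the statement in the question is true. $\blacksquare$
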